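# Shifted lacunary blocks in $\mathbb T$ and the Mackey question for linear topologies on $\mathbb Z$

## 1. A block of points and its doubling shift

Let $\mathbb T=\mathbb R/\mathbb Z$. For $\theta\in\mathbb T$, or for a real $\theta$ read modulo $1$, let $\|\theta\|\in[0,\frac12]$ be the distance from $\theta$ to $0$ in $\mathbb T$. We shall use constantly that $\|\theta+\varphi\|\le\|\theta\|+\|\varphi\|$ and that, for an integer $m\ge 1$,
$$\|m\varphi\|=m\|\varphi\|\quad\text{whenever } m\|\varphi\|\le\tfrac12 . \tag{1}$$

Here is the construction on which everything turns. Take positive integers $N_0\mid N_1\mid N_2\mid\cdots$ with $N_J\ge 8N_{J-1}$. For each $J\ge1$ take a block of $J$ real numbers $x_{J,1},\dots,x_{J,J}$, and next to it a shifted copy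
$$x'_{J,i}=x_{J,i}+\frac{2^{i-1}}{N_J}\qquad(1\le i\le J). \tag{2}$$
The shifts double as $i$ runs through the block, and the block gets longer as $J$ grows. Finally let $\xi=\sum_{J\ge1}\frac1{N_J}+\mathbb Z\in\mathbb T$.

**Lemma 1.** (i) $N_J\xi\neq0$ in $\mathbb T$ for every $J$. (ii) Let $0<\varepsilon\le\frac1{16}$ and let $k\in\mathbb Z$ satisfy $\|kx_{J,i}\|\le\varepsilon$ and $\|kx'_{J,i}\|\le\varepsilon$ for all $J\ge1$ and $1\le i\le J$. Then $\|k\xi\|\le4\varepsilon$.

**Proof.** (i) For $j\le J$ the number $N_J/N_j$ is an integer, so $N_J\xi=\sum_{j>J}\frac{N_J}{N_j}+\mathbb Z$. Since $N_j\ge 8^{j-J}N_J$ for $j>J$, this sum lies strictly between $0$ and $1$: it is positive and at most $\sum_{l\ge1}8^{-l}=\frac17$. So it is not an integer.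

(ii) Fix $J$ and put $\theta=k/N_J$. By (2),
$$\|2^{i-1}\theta\|=\|kx'_{J,i}-kx_{J,i}\|\le2\varepsilon\le\tfrac18\qquad(1\le i\le J).$$
By (1) with $m=2$, applied to $\varphi=\theta,2\theta,\dots,2^{J-2}\theta$ (all of norm at most $\frac18$), each doubling really doubles the norm. Hence $2^{J-1}\|\theta\|=\|2^{J-1}\theta\|\le2\varepsilon$, that is, $\|k/N_J\|\le2^{2-J}\varepsilon$. Summing over $J$ gives $\|k\xi\|\le\sum_{J\ge1}2^{2-J}\varepsilon=4\varepsilon$. $\square$

The proof only used that $k$ is small on the points $2^{i-1}/N_J$ with $1\le i\le J$. Call this set $D$. It is a dangerous set: an integer that is uniformly small on $D$ is automatically small on $\xi$, although $\xi$ is killed by no $N_J$. What the construction achieves is to write $D$ as a set of differences $x'_{J,i}-x_{J,i}$, where the $x_{J,i}$ by themselves and the $x'_{J,i}$ by themselves can both be harmless. In the next section we set up the topologies on $\mathbb Z$ for which "harmless" has a precise meaning. The construction will then give two group topologies on $\mathbb Z$,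 each with a prescribed character group $H$, whose join has a character $\xi\notin H$. A finest topology with character group $H$, within a certain class, is then impossible.

## 2. Compatible topologies and the supremum $s_{\mathbf b}$

For an abelian topological group $G$, let $G^\wedge$ be the group of continuous characters $\chi:G\to\mathbb T$, and let $\mathbb T_+=[-\frac14,\frac14]+\mathbb Z=\{\theta:\|\theta\|\le\frac14\}$.

**Definition (polars, quasi-convex sets).** For $A\subseteq G$ put $A^\triangleright=\{\chi\in G^\wedge:\chi(A)\subseteq\mathbb T_+\}$. For $B\subseteq G^\wedge$ put $B^\triangleleft=\{x\in G:\chi(x)\in\mathbb T_+\ \forall\chi\in B\}$. The set $A$ is quasi-convex if $A=(A^\triangleright)^\triangleleft$. A group topology is locally quasi-convex, abbreviated lqc, if $0$ has a neighborhood basis of quasi-convex sets.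

Every set $B^\triangleleft$ is quasi-convex. Indeed $B\subseteq(B^\triangleleft)^\triangleright$, so $((B^\triangleleft)^\triangleright)^\triangleleft\subseteq B^\triangleleft$, and the other inclusion holds for any set. For an example, let $G=\mathbb Z$ be discrete, so that a character is a point $x\in\mathbb T$ acting by $k\mapsto kx$. The polar of $A=\{-1,0,1\}$ is $\{x:\|x\|\le\frac14\}$. If $|k|\ge2$, then $x=\frac1{2|k|}$ lies in this polar and $\|kx\|=\frac12$. So $(A^\triangleright)^\triangleleft=A$, and $A$ is quasi-convex. On the other hand $\{0,1\}$ is not quasi-convex, because sets of the form $B^\triangleleft$ are symmetric.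

**Definition (compatible, Mackey).** Two group topologies on the same group are compatible if they have the same character group, algebraically. An lqc group topology $\tau$ on $G$ is the Mackey topology (for the pair $(G,(G,\tau)^\wedge)$) if every lqc group topology on $G$ compatible with $\tau$ is coarser than $\tau$. Coarser allows equality.

From now on $G=\mathbb Z$, and a character $\chi$ is identified with $x=\chi(1)\in\mathbb T$, so $\chi(k)=kx$. Thus every character group of a topology on $\mathbb Z$ is a subgroup of $\mathbb T$. If $\tau\subseteq\tau^*$, then $(\mathbb Z,\tau)^\wedge\subseteq(\mathbb Z,\tau^*)^\wedge$. The join $\tau\vee\tau'$ of two group topologies is the coarsest topology finer than both. Its basic neighborhoods of $0$ are the intersections $U\cap V$ of a $\tau$-neighborhood and a $\tau'$-neighborhood.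

Let $\mathcal D$ be the set of strictly increasing sequences $\mathbf b=(b_n)$ of positive integers with $b_n\mid b_{n+1}$ for all $n$, and let $\mathcal D_\infty$ be the set of those with $b_{n+1}/b_n\to\infty$. For $\mathbf b\in\mathcal D$ there are two topologies on $\mathbb Z$:

- $\lambda_{\mathbf b}$ is the linear topology whose neighborhood basis at $0$ consists of the subgroups $b_n\mathbb Z$;
- $\tau_{\mathbf b}$ is the topology induced by the injective homomorphism $\mathbb Z\to c_0(\mathbb T)$, $k\mapsto(\frac k{b_n}+\mathbb Z)_n$, where $c_0(\mathbb T)$ is the group of null sequences in $\mathbb T$ with uniform convergence.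

We take the following facts as known. Every non-discrete Hausdorff linear topology on $\mathbb Z$ is some $\lambda_{\mathbf b}$. The group $(\mathbb Z,\lambda_{\mathbf b})^\wedge$ is generated by the points $\frac1{b_n}+\mathbb Z$. For $\mathbf c\in\mathcal D_\infty$, the topology $\tau_{\mathbf c}$ is metrizable, lqc, strictly finer than $\lambda_{\mathbf c}$, and $(\mathbb Z,\tau_{\mathbf c})^\wedge=(\mathbb Z,\lambda_{\mathbf c})^\wedge$. For every $\mathbf b\in\mathcal D$ there is $\mathbf c\in\mathcal D_\infty$ with $\lambda_{\mathbf c}=\lambda_{\mathbf b}$.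

Fix $\mathbf b\in\mathcal D$ and put
$$H=(\mathbb Z,\lambda_{\mathbf b})^\wedge=\bigcup_n\tfrac1{b_n}\mathbb Z/\mathbb Z,\qquad s_{\mathbf b}=\sup\{\tau_{\mathbf c}:\mathbf c\in\mathcal D_\infty,\ \lambda_{\mathbf c}=\lambda_{\mathbf b}\}.$$
From here on, "compatible" means "having character group $H$". The problem comes from Lydia Aussenhofer and Daniel de la Barrera Mayoral, "Linear topologies on $\mathbb Z$ are not Mackey topologies", arXiv:1107.2661 (2011). It reads: assuming that $s_{\mathbf b}$ is compatible, is $s_{\mathbf b}$ the Mackey topology? In plain words, one has collected the topologies $\tau_{\mathbf c}$ with character group $H$ and taken their supremum; does every lqc topology with character group $H$ lie below that supremum? The answer is no.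

**Theorem A.** Let $\mathbf b\in\mathcal D$ and let $\mathbf c\in\mathcal D_\infty$ with $\lambda_{\mathbf c}=\lambda_{\mathbf b}$. There is a metrizable lqc compatible topology $\tau'$ such that $\tau_{\mathbf c}\vee\tau'$ is not compatible. Consequently, if $s_{\mathbf b}$ is compatible, then $\tau'$ is not coarser than $s_{\mathbf b}$, and $s_{\mathbf b}$ is not the Mackey topology.

**Theorem B.** Let $\tau$ be any lqc compatible topology with $\tau\ne\lambda_{\mathbf b}$. Then there is a metrizable lqc compatible topology $\tau'$ such that $\tau\vee\tau'$ is not compatible. Hence $\lambda_{\mathbf b}$ is the only lqc compatible topology $\tau$ such that $\tau\vee\tau'$ is compatible for every lqc compatible $\tau'$. In particular, $(\mathbb Z,H)$ has no Mackey topology, for any $\mathbf b\in\mathcal D$.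

## 3. Topologies of uniform smallness on a set $S\subseteq\mathbb T$

We now give a uniform way to produce lqc topologies, of which $\tau_{\mathbf c}$ is a special case. For $S\subseteq\mathbb T$ and $\varepsilon>0$ let
$$U(S,\varepsilon)=\{k\in\mathbb Z:\|kx\|\le\varepsilon\ \ \forall x\in S\}.$$
These sets contain $0$, are symmetric, shrink with $\varepsilon$, and satisfy $U(S,\frac\varepsilon2)+U(S,\frac\varepsilon2)\subseteq U(S,\varepsilon)$. So they form a neighborhood basis at $0$ of a group topology, which we call $\tau_S$. Every $x\in S$ is $\tau_S$-continuous. By definition of the uniform topology, $\tau_{\mathbf c}=\tau_{\{1/c_n\,:\,n\}}$. Also $S\subseteq S^*$ implies $\tau_S\subseteq\tau_{S^*}$, and $\tau_S\vee\tau_{S'}=\tau_{S\cup S'}$ because $U(S,\varepsilon)\cap U(S',\varepsilon)=U(S\cup S',\varepsilon)$.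

**Lemma 2.** (i) If $\|j\theta\|\le\frac14$ for $j=1,\dots,m$, then $\|\theta\|\le\frac1{4m}$. (ii) $\tau_S$ is lqc for every $S\subseteq\mathbb T$, and it is metrizable if it is Hausdorff.

**Proof.** (i) We show $\|\theta\|\le\frac1{4j}$ by induction on $j\le m$. The case $j=1$ is the hypothesis. If $\|\theta\|\le\frac1{4j}$ and $j<m$, then $(j+1)\|\theta\|\le\frac{j+1}{4j}\le\frac12$. So (1) gives $(j+1)\|\theta\|=\|(j+1)\theta\|\le\frac14$.

(ii) Put $B=\{jx:x\in S,\ 1\le j\le m\}$, a set of $\tau_S$-continuous characters. We claim $U(S,\frac1{4m})=B^\triangleleft$. If $\|kx\|\le\frac1{4m}$, then $\|jkx\|\le\frac j{4m}\le\frac14$ for $j\le m$. Conversely, if $\|jkx\|\le\frac14$ for $1\le j\le m$, then (i) with $\theta=kx$ gives $\|kx\|\le\frac1{4m}$. Sets $B^\triangleleft$ are quasi-convex, so $\tau_S$ is lqc. The sets $U(S,\frac1{4m})$ form a countable base at $0$, so by the Birkhoff–Kakutani theorem $\tau_S$ is metrizable if it is Hausdorff. $\square$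

Let us try a simple case by hand. Take $b_n=2^n$, so that $\lambda_{\mathbf b}$ is the $2$-adic topology and $H$ consists of all dyadic rationals modulo $1$. Take $c_n=2^{n^2}$. The ratios $c_{n+1}/c_n=2^{2n+1}$ tend to infinity, so $\mathbf c\in\mathcal D_\infty$, and $\lambda_{\mathbf c}=\lambda_{\mathbf b}$. Put $S=\{1/c_n\}$. That $\tau_{\mathbf c}\neq\lambda_{\mathbf c}$ is visible at once: any subgroup $2^r\mathbb Z$ contains $k=c_n/2$ for large $n$, and $\|k/c_n\|=\frac12$, so $U(S,\frac14)$ contains no $2^r\mathbb Z$.

Which points of $\mathbb T$ are $\tau_{\mathbf c}$-continuous? The point $\frac13$ is not. We have $c_n\to0$ in $\tau_{\mathbf c}$, because $\|c_n/c_m\|=0$ for $m\le n$ and $c_n/c_m\le2^{-2n-1}$ for $m>n$, while $\|c_n/3\|=\frac13$. A more instructive point is $\zeta=\sum_m1/c_m$. The sequence $(c_n)$ does not detect it, since $\|c_n\zeta\|\le\sum_{m>n}c_n/c_m\to0$. But adding up many small contributions does. Let $q\ge2$, let $F$ be a set of $2^{q-1}$ indices $n\ge q$, and put $k=2^{-q}\sum_{n\in F}c_n$. Compute $2^{-q}c_n/c_m$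 for $n\in F$:

- for $m<n$ it is an integer, since $n^2-m^2\ge2n-1\ge q$;
- for $m=n$ it is $2^{-q}$;
- for $m>n$ it is positive, and since $c_j/c_{j+1}\le\frac18$ for all $j\ge1$, $\sum_{m>n}c_n/c_m\le\frac17$ and likewise $\sum_{n<m}c_n/c_m\le\frac17$ for fixed $m$.

So $\|k/c_m\|\le2^{-q}(1+\frac17)\le2^{1-q}$ for all $m$, that is, $k\in U(S,2^{1-q})$. On the other hand $k\zeta\equiv2^{q-1}\cdot2^{-q}+\delta=\frac12+\delta$ modulo $1$ with $0\le\delta\le2^{q-1}\cdot2^{-q}\cdot\frac17=\frac1{14}$. Hence $\|k\zeta\|>\frac14$ for every $q$, and $\zeta$ is not $\tau_{\mathbf c}$-continuous. The sums of independent small pieces used here are the engine of Proposition 4 below.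

Now to the question itself. The first approach is to look for the witness among the topologies at hand: find $\mathbf c,\mathbf d\in\mathcal D_\infty$ with $\lambda_{\mathbf c}=\lambda_{\mathbf d}=\lambda_{\mathbf b}$ for which $\tau_{\mathbf c}\vee\tau_{\mathbf d}$ has a character outside $H$. Under the assumption of the problem this cannot succeed: $\tau_{\mathbf c}\vee\tau_{\mathbf d}\subseteq s_{\mathbf b}$, so all its characters lie in $(\mathbb Z,s_{\mathbf b})^\wedge=H$. The witness has to be $\tau_S$ for sets $S\subseteq H$ of another kind. We shall take for $S$ a shifted block as in Section 1. Then we have to prove that $\tau_S$ has no characters outside $H$, where $S$ contains points that are not of the form $1/d_n$. That is the technical part of the lecture, and it starts with a lemma about real numbers on widely separated scales.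

## 4. From small multiples to a small number, one scale at a time

If $\|tz\|\le\sigma$ for all integers $0\le t\le L$, with $\sigma$ small, then walking $t\to t+1$ shows that the real lift of $tz$ never leaves $[-\sigma,\sigma]$, whence $\|z\|\le\sigma/\lfloor L\rfloor$. In our application we know $\|tz\|\le\sigma$ only for those $t\le\varepsilon/y_{w+1}$ that satisfy in addition $\|ty_j\|\le\varepsilon$ for several larger numbers $y_1,\dots,y_w$. Already for $w=1$ these $t$ lie in clusters around the points $m/y_1$, and the walk breaks down between clusters: the gap has length about $1/y_1$, and knowing only $\|z\|\le\sigma$ we cannot exclude that the lift of $tz$ jumps by a nonzero integer across it. The remedy is to use the first cluster before leaving it. Its length $\varepsilon/y_1$ already gives $\|z\|\le2\sigma y_1/\varepsilon$, so crossing a gap of length at most $3/y_1$ changes the lift by at most $6\sigma/\varepsilon$. This is less than $1$ if $\sigma$ is small compared with $\varepsilon$. Then one repeats this at the next scale.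

Some smallness of $\sigma$ against $\varepsilon$ is needed. With $\sigma=\varepsilon$, the point $z=y_1$ satisfies $\|tz\|\le\sigma$ for all admitted $t$, but $\|z\|=y_1$ exceeds $2y_{w+1}$ when $y_{w+1}\le\frac1{16}y_1$.

**Lemma 3.** Let $0<\varepsilon\le\frac14$, $0<\eta\le\frac\varepsilon4$, $0\le\sigma\le\frac\varepsilon{16}$. Let $y_1>\dots>y_w>y_{w+1}>0$ be reals with $y_1\le\eta$ and $y_{i+1}\le\eta y_i$ for $1\le i\le w$. Let $z\in\mathbb T$ satisfy $\|tz\|\le\sigma$ for every integer $t\ge0$ with $ty_{w+1}\le\varepsilon$ and $\|ty_j\|\le\varepsilon$ $(1\le j\le w)$. Then $\|z\|\le2\sigma y_{w+1}/\varepsilon$.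

**Proof.** Let $\hat z\in(-\frac12,\frac12]$ be the real lift of $z$. For $0\le i\le w$ put
$$T_i=\{t\in\mathbb Z:0\le t\le\varepsilon/y_{i+1},\ \|ty_j\|\le\varepsilon\text{ for }1\le j\le i\}.$$
Clearly $0\in T_i$.

**Step 1: the hypothesis applies on every $T_i$.** If $t\in T_i$ and $j>i$, then $0\le ty_j\le\varepsilon y_j/y_{i+1}\le\varepsilon$. In particular $\|ty_j\|\le\varepsilon$ for $i<j\le w$, and $ty_{w+1}\le\varepsilon$. So $\|tz\|\le\sigma$ for all $t\in T_i$.

**Step 2: the gaps are short.** We claim that for $1\le i\le w$ every closed interval $I$ of length $2/y_i$ contains an integer $t$ with $\|ty_j\|\le\varepsilon$ for all $1\le j\le i$. The set $\{s\in\mathbb R:\|sy_i\|\le\varepsilon\}$ is the union of the closed intervals $[\frac{m-\varepsilon}{y_i},\frac{m+\varepsilon}{y_i}]$, $m\in\mathbb Z$. If $I=[a,a+2/y_i]$, the one with index $m$ lies in $I$ as soon as $ay_i+\varepsilon\le m\le ay_i+2-\varepsilon$. This range has length $2-2\varepsilon\ge1$, so there is such an integer $m$. Thus $I$ contains an interval $I'$ of length $2\varepsilon/y_i$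 on which $\|sy_i\|\le\varepsilon$. If $i>1$, then $y_i\le\eta y_{i-1}\le\varepsilon y_{i-1}$ gives $2\varepsilon/y_i\ge2/y_{i-1}$, so we may repeat the argument inside $I'$ with $i-1$ in place of $i$, and so on down to $1$. At the end we have an interval of length $2\varepsilon/y_1\ge2\varepsilon/\eta\ge8$ on which all the conditions hold, and it contains an integer.

**Step 3: climbing the scales.** We prove by induction on $i$, $0\le i\le w$:
$$|t\hat z|\le\sigma\ \text{ for all }t\in T_i,\qquad\text{and}\qquad\max T_i\ge\frac{\varepsilon}{2y_{i+1}}. \tag{3}$$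

Let $i=0$. Then $T_0=\{0,1,\dots,\lfloor\varepsilon/y_1\rfloor\}$ and $\varepsilon/y_1\ge\varepsilon/\eta\ge4$. Since $\lfloor u\rfloor\ge u/2$ for $u\ge1$, the second part of (3) holds. Since $1\in T_0$, Step 1 gives $|\hat z|=\|z\|\le\sigma$. If $|t\hat z|\le\sigma$ and $t+1\in T_0$, then $|(t+1)\hat z|\le2\sigma<1-\sigma$. By Step 1, $(t+1)\hat z$ is within $\sigma$ of an integer, and that integer must be $0$. So $|(t+1)\hat z|\le\sigma$. Starting from $t=0$ this covers $T_0$.

Let $1\le i\le w$ and assume (3) for $i-1$. Applying it to $t=\max T_{i-1}\ge\varepsilon/(2y_i)$ gives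
$$|\hat z|\le\frac{2\sigma y_i}\varepsilon .$$
Let $t<t'$ be consecutive elements of $T_i$. By Step 2 there is an integer $t''\in[t+1,t+1+2/y_i]$ with $\|t''y_j\|\le\varepsilon$ for $j\le i$. If $t''\le\varepsilon/y_{i+1}$, then $t''\in T_i$ and so $t'\le t''$. If $t''>\varepsilon/y_{i+1}$, then $t'\le\varepsilon/y_{i+1}<t''$. In both cases $t'-t\le1+2/y_i\le3/y_i$, because $y_i\le1$. Hence
$$|t'\hat z-t\hat z|\le\frac3{y_i}\cdot\frac{2\sigma y_i}\varepsilon=\frac{6\sigma}\varepsilon\le\frac38 .$$
If $|t\hat z|\le\sigma$, then $|t'\hat z|\le\sigma+\frac38<1-\sigma$, as $2\sigma\le\frac1{32}$. Since $t'\hat z$ is within $\sigma$ of an integer, that integer is $0$ and $|t'\hat z|\le\sigma$. Starting from $t=0$ this covers all of $T_i$.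

For the second part of (3), note $2/y_i\le2\eta/y_{i+1}\le\varepsilon/(2y_{i+1})$. So the interval $[\varepsilon/y_{i+1}-2/y_i,\ \varepsilon/y_{i+1}]$ lies in $[0,\infty)$, and by Step 2 it contains an integer $t$ with $\|ty_j\|\le\varepsilon$ for $j\le i$. This $t$ belongs to $T_i$ and is at least $\varepsilon/y_{i+1}-\varepsilon/(2y_{i+1})=\varepsilon/(2y_{i+1})$.

**Step 4: conclusion.** For $i=w$, (3) applied to $t=\max T_w$ gives $|\hat z|\,\varepsilon/(2y_{w+1})\le\sigma$, so $\|z\|=|\hat z|\le2\sigma y_{w+1}/\varepsilon$. $\square$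

## 5. Lacunary blocks give compatible topologies

The next proposition is the precise form of "harmless". Between $1/N_{J-1}$ and $1/N_J$ one may insert any finite number of points of $\frac1{N_J}\mathbb Z$, provided that successive points are separated by larger and larger ratios as $J\to\infty$.

**Proposition 4.** Let $N_0\mid N_1\mid\cdots$ be members of the sequence $\mathbf b$ with $N_J\ge2N_{J-1}$. For each $J\ge1$ let $w_J\ge1$ and let $x_{J,1}>\dots>x_{J,w_J}>x_{J,w_J+1}:=1/N_J$ be reals with $N_Jx_{J,i}\in\mathbb Z$. Put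
$$\eta_J=\max\{N_{J-1}x_{J,1},\ x_{J,i+1}/x_{J,i}\ (1\le i\le w_J)\}$$
and assume $\eta_J\le1$ for all $J$ and $\eta_J\to0$. Let $S=\{x_{J,i}+\mathbb Z:J\ge1,\ 1\le i\le w_J+1\}$. Then $\tau_S$ is a metrizable lqc compatible topology.

**Proof.** **Step 1: everything except the upper bound on the character group.** If $k\in U(S,\varepsilon)$ for all $\varepsilon$, then $k/N_J\in\mathbb Z$ for all $J\ge1$, and $N_J\to\infty$ forces $k=0$. So $\tau_S$ is Hausdorff, and by Lemma 2 it is lqc and metrizable. The points $1/N_J$ are in $S$, hence $\tau_S$-continuous. They generate $H$, because $\mathbf b$ is a divisibility chain and the $N_J$ are members of it tending to infinity, so each $b_n$ divides some $N_J$. So $H\subseteq(\mathbb Z,\tau_S)^\wedge$.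

Conversely, let $x\in\mathbb T$ be $\tau_S$-continuous; we must show $x\in H$. By continuity there is $\varepsilon_0\in(0,\frac14]$ with
$$\|kx\|\le\tfrac14\quad\text{for all }k\in U(S,\varepsilon_0). \tag{4}$$
Put $\varepsilon=\varepsilon_0/4$ and, for $J\ge1$,
$$B_J=\{k\in N_{J-1}\mathbb Z:\ |k|\le\varepsilon N_J,\ \|kx_{J,i}\|\le\varepsilon\ (1\le i\le w_J)\}.$$
This is a finite symmetric set containing $0$. It consists of integers that are tested only at level $J$.

**Step 2: different levels are independent.** We show that every finite sum $k=\sum_{J\in F}k_J$ with $k_J\in B_J$ lies in $U(S,\varepsilon_0)$. Let $s=x_{j,i}$ with $1\le i\le w_j+1$.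

- If $J>j$, then $N_j\mid N_{J-1}\mid k_J$ and $N_js\in\mathbb Z$, so $k_Js\in\mathbb Z$.
- If $J=j$, then $\|k_js\|\le\varepsilon$: for $i\le w_j$ by definition of $B_j$, and for $i=w_j+1$ because $|k_j|/N_j\le\varepsilon$.
- If $J<j$, then, since $s\le x_{j,1}$ and $N_{j-1}x_{j,1}\le\eta_j\le1$,
$$|k_Js|\le\varepsilon N_Jx_{j,1}=\varepsilon\,\frac{N_J}{N_{j-1}}\,N_{j-1}x_{j,1}\le\varepsilon\,2^{-(j-1-J)} .$$

The last bounds, summed over all $J<j$, give at most $2\varepsilon$. Hence $\|ks\|\le3\varepsilon\le\varepsilon_0$.

**Step 3: $x$ is nearly trivial on the high levels.** Put $\sigma_J=\max_{k\in B_J}\|kx\|$. We show $\sigma_J\to0$, which supplies the smallness needed in Lemma 3. By Step 2 with one summand and by (4), $\sigma_J\le\frac14$. Since $B_J$ is symmetric, there is $k_J\in B_J$ such that $k_Jx$ equals the class of the real number $+\sigma_J$. By Step 2 and (4), $\|\sum_{J\le n}\sigma_J\|=\|\sum_{J\le n}k_Jx\|\le\frac14$ for every $n$. We claim that $\sum_{J\le n}\sigma_J\le\frac14$ as real numbers. This is true for $n=1$. If it holds for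 $n$, then $v=\sum_{J\le n+1}\sigma_J$ lies in $[0,\frac12]$, where $\|v\|=v$, so $v\le\frac14$. Hence $\sum_J\sigma_J\le\frac14$, and $\sigma_J\to0$.

**Step 4: $x$ is very close to a point of $\frac1{N_{J-1}}\mathbb Z$.** Let $J$ be so large that $\eta_J\le\varepsilon/4$ and $\sigma_J\le\varepsilon/16$. Apply Lemma 3 with $w=w_J$, $y_i=N_{J-1}x_{J,i}$ for $1\le i\le w_J+1$, $z=N_{J-1}x$, $\sigma=\sigma_J$ and $\eta=\eta_J$. Here $y_{w+1}=N_{J-1}/N_J$, and $y_1\le\eta_J$, $y_{i+1}\le\eta_Jy_i$ by definition of $\eta_J$. To check the hypothesis on $z$, let $t\ge0$ be an integer with $ty_{w+1}\le\varepsilon$ and $\|ty_j\|\le\varepsilon$ for $j\le w$. Then $k=N_{J-1}t$ satisfies $0\le k\le\varepsilon N_J$ and $\|kx_{J,j}\|\le\varepsilon$, so $k\in B_J$ and $\|tz\|=\|kx\|\le\sigma_J$. Lemma 3 yields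
$$\|N_{J-1}x\|\le\frac{2\sigma_J}\varepsilon\cdot\frac{N_{J-1}}{N_J}\le\frac{N_{J-1}}{8N_J}.$$
Take a real lift of $x$, write $N_{J-1}$ times it as an integer $r_J$ plus an error of that size, and divide by $N_{J-1}$. This gives
$$x=\frac{r_J}{N_{J-1}}+e_J\ \text{ in }\mathbb T,\qquad |e_J|\le\frac1{8N_J}. \tag{5}$$

**Step 5: the approximations stabilize.** Comparing (5) for $J$ and $J+1$, we find that $\frac{r_{J+1}}{N_J}-\frac{r_J}{N_{J-1}}=e_J-e_{J+1}$ in $\mathbb T$. The left side lies in $\frac1{N_J}\mathbb Z/\mathbb Z$, whose nonzero elements have norm at least $\frac1{N_J}$. The right side has norm at most $\frac1{8N_J}+\frac1{8N_{J+1}}\le\frac1{4N_J}$. So both are $0$, and $h=\frac{r_J}{N_{J-1}}+\mathbb Z\in H$ does not depend on $J$ for large $J$. Since $e_J\to0$, (5) gives $x=h\in H$. $\square$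

## 6. Why the blocks must get longer, and the topology $\tau'$

We want to spoil a given topology $\tau_{\{s_n\}}$, where $(s_n)$ is a null sequence in $H$, by picking terms $x_{J,i}$ of $(s_n)$ and taking for $\tau'$ the topology of a shifted copy. It is natural to try blocks of a fixed length $w$ first, for instance $w=1$ with the single shift $1/N_J$. This gains nothing when the sequence consists only of the chosen points. Suppose that $N_0\mid N_1\mid\cdots$ are members of $\mathbf b$, that $A=\{x_{J,i}:J\ge1,1\le i\le w\}$ with $x_{J,i}>0$ and $N_Jx_{J,i}\in\mathbb Z$, and that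
$$N_{J-1}x_{J,1}\le2^{-J},\quad x_{J,i+1}\le2^{-J}x_{J,i}\ (1\le i<w),\quad N_Jx_{J,w}\ge4^J,$$
and put $A'=\{x_{J,i}+2^{i-1}/N_J\}\cup\{1/N_J\}$. If $k\in U(A\cup\{1/N_J:J\ge1\},\varepsilon)$, then $k\in U(A\cup A',(1+2^{w-1})\varepsilon)$. Therefore $\tau_A\vee\tau_{A'}=\tau_{A\cup A'}=\tau_{A\cup\{1/N_J\}}$. This topology is compatible by Proposition 4 with $w_J=w$. Indeed $\eta_J\le2^{-J}$, and $N_J\ge4^J/x_{J,w}\ge4^J/x_{J,1}\ge8^JN_{J-1}$. The join has no new character. The exact point is that a shift by a bounded multiple of $1/N_J$ is uniformly controlled by $1/N_J$ itself. With block length $J$ the last shift is $2^{J-1}/N_J$, the multiples are unbounded, and Lemma 1 produces $\xi$.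

At the same time the shift $2^{i-1}/N_J$ may stay tiny relative to $x_{J,i}$, if $N_J$ is chosen after the block. Then the shifted block is as lacunary as the original one, and Proposition 4 still applies to it. These two observations combine to give the following.

**Proposition 5.** Let $(s_n)$ be a sequence of reals in $(0,\frac12)$ with $s_n\to0$ and $s_n+\mathbb Z\in H$. Then there are a metrizable lqc compatible topology $\tau'$ and $\xi\in\mathbb T\setminus H$ such that $\xi$ is continuous for $\tau_{\{s_n\}}\vee\tau'$.

**Proof.** **Step 1: choosing the blocks and the $N_J$.** Let $N_0=b_1$. Given $N_{J-1}$ with $J\ge1$, choose terms $x_{J,1},\dots,x_{J,J}$ of the sequence $(s_n)$ with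
$$N_{J-1}x_{J,1}\le2^{-J},\qquad x_{J,i+1}\le2^{-J}x_{J,i}\quad(1\le i<J). \tag{6}$$
This is possible since $0<s_n\to0$. Each $x_{J,i}+\mathbb Z$ lies in $H$, so it is killed by all members of $\mathbf b$ from some point on. Hence we may choose a member $N_J$ of $\mathbf b$ far enough out that
$$N_{J-1}\mid N_J,\qquad N_Jx_{J,i}\in\mathbb Z\ (1\le i\le J),\qquad N_Jx_{J,J}\ge4^J. \tag{7}$$
Because $x_{J,J}\le x_{J,1}\le2^{-J}/N_{J-1}$, this forces $N_J\ge4^J/x_{J,1}\ge8^JN_{J-1}\ge8N_{J-1}$. Define $x'_{J,i}$ for $1\le i\le J$ by (2), and put $x'_{J,J+1}=1/N_J$.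

**Step 2: the shifted block is still lacunary, so $\tau'$ is compatible.** For $1\le i\le J$ we have $2^{i-1}/N_J\le2^{J-1}4^{-J}x_{J,J}\le x_{J,i}$ by (7), and hence
$$x_{J,i}\le x'_{J,i}\le2x_{J,i}. \tag{8}$$
From (6), (7) and (8) we read off

- $N_{J-1}x'_{J,1}\le2N_{J-1}x_{J,1}\le2^{1-J}$;
- $x'_{J,i+1}/x'_{J,i}\le2x_{J,i+1}/x_{J,i}\le2^{1-J}$ for $1\le i<J$, which occurs only for $J\ge2$;
- $(1/N_J)/x'_{J,J}\le1/(N_Jx_{J,J})\le4^{-J}$.

All the ratios in the last two lines are at most $\frac12$, so $x'_{J,1}>\dots>x'_{J,J}>x'_{J,J+1}=1/N_J$. Also $N_Jx'_{J,i}=N_Jx_{J,i}+2^{i-1}\in\mathbb Z$. So Proposition 4 applies to the $x'_{J,i}$ with $w_J=J$ and $\eta_J\le2^{1-J}$; this is at most $1$ and tends to $0$. With $S'=\{x'_{J,i}+\mathbb Z:J\ge1,\ 1\le i\le J+1\}$, the topology $\tau'=\tau_{S'}$ is metrizable, lqc and compatible.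

**Step 3: the new character.** Let $\xi=\sum_{J\ge1}\frac1{N_J}+\mathbb Z$. By Lemma 1(i), $N_J\xi\ne0$ for every $J$. Every element of $H$ is killed by some $b_n$, hence by some $N_J$. So $\xi\notin H$. Now let $0<\varepsilon\le\frac1{16}$ and let $k$ lie in $U(\{s_n\},\varepsilon)\cap U(S',\varepsilon)$, which is a neighborhood of $0$ for $\tau_{\{s_n\}}\vee\tau'$. The $x_{J,i}$ are terms of $(s_n)$ and the $x'_{J,i}$ are in $S'$, so Lemma 1(ii) gives $\|k\xi\|\le4\varepsilon$. Hence $\xi$ is continuous at $0$, and so continuous, for $\tau_{\{s_n\}}\vee\tau'$. $\square$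

Here are the first blocks in the case $b_n=2^n$, $s_n=2^{-n^2}$ with $n\ge2$. We have $N_0=2$. For $J=1$ we need $2x_{1,1}\le\frac12$; take $x_{1,1}=2^{-4}$ and $N_1=2^6$, so $N_1x_{1,1}=4$ and $x'_{1,1}=2^{-4}+2^{-6}$. For $J=2$ we need $x_{2,1}\le2^{-8}$ and $x_{2,2}\le2^{-2}x_{2,1}$; take $x_{2,1}=2^{-9}$, $x_{2,2}=2^{-16}$ and $N_2=2^{20}$, so $N_2x_{2,2}=4^2$. The shifted block is $2^{-9}+2^{-20}$, $2^{-16}+2^{-19}$, followed by $2^{-20}$. For $J=3$ we need $x_{3,1}\le2^{-23}$, and one can take $2^{-25},2^{-36},2^{-49}$ and $N_3=2^{55}$. The resulting character starts $\xi=2^{-6}+2^{-20}+2^{-55}+\cdots$.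

## 7. Proof of Theorem A

**Step 1: spoiling $\tau_{\mathbf c}$.** Let $\mathbf c\in\mathcal D_\infty$ with $\lambda_{\mathbf c}=\lambda_{\mathbf b}$. Such a $\mathbf c$ exists by the known facts. Then $\frac1{c_n}+\mathbb Z\in(\mathbb Z,\lambda_{\mathbf c})^\wedge=H$ and $\frac1{c_n}\to0$. Apply Proposition 5 to the terms $s_n=1/c_n$ with $c_n\ge3$, which lie in $(0,\frac12)$. We get a metrizable lqc compatible $\tau'$ and $\xi\notin H$ continuous for $\tau_{\{s_n\}}\vee\tau'$. Since $\tau_{\{s_n\}}\subseteq\tau_{\mathbf c}$, the point $\xi$ is continuous for $\tau_{\mathbf c}\vee\tau'$. So $\tau_{\mathbf c}\vee\tau'$ is not compatible.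

**Step 2: consequence for $s_{\mathbf b}$.** Assume $s_{\mathbf b}$ is compatible. By definition $\tau_{\mathbf c}\subseteq s_{\mathbf b}$. If $\tau'$ were coarser than $s_{\mathbf b}$, then $\tau_{\mathbf c}\vee\tau'\subseteq s_{\mathbf b}$, so $\xi\in(\mathbb Z,s_{\mathbf b})^\wedge=H$, a contradiction. Thus $\tau'$ is an lqc group topology with character group $(\mathbb Z,\lambda_{\mathbf b})^\wedge$ that is not coarser than $s_{\mathbf b}$, and $s_{\mathbf b}$ is not the Mackey topology. $\blacksquare$

## 8. Every lqc compatible topology other than $\lambda_{\mathbf b}$ can be spoiled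

Proposition 5 needs only a null sequence $(s_n)$ in $H$, of points in $(0,\frac12)$, with $\tau_{\{s_n\}}\subseteq\tau$. We now extract one from any lqc compatible $\tau\ne\lambda_{\mathbf b}$. This proves Theorem B.

**Step 1: $\lambda_{\mathbf b}$ is lqc, and it is the coarsest compatible topology.** We have $b_n\mathbb Z=\{\frac j{b_n}+\mathbb Z:j\in\mathbb Z\}^\triangleleft$. If $k\in b_n\mathbb Z$, all $jk/b_n$ are integers. Conversely, if $\|jk/b_n\|\le\frac14$ for all $j$, then Lemma 2(i) for all $m$ gives $\|k/b_n\|=0$. So the sets $b_n\mathbb Z$ are quasi-convex and $\lambda_{\mathbf b}$ is lqc. If $\tau$ is compatible, then $\frac1{b_n}+\mathbb Z\in H$ is $\tau$-continuous, so $b_n\mathbb Z=\{k:\|k/b_n\|<1/b_n\}$ is a $\tau$-neighborhood of $0$. Hence $\lambda_{\mathbf b}\subseteq\tau$.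

**Step 2: a neighborhood with infinite polar.** Let $\tau\neq\lambda_{\mathbf b}$ be lqc and compatible. Suppose $U^\triangleright$ were finite for every quasi-convex $\tau$-neighborhood $U$ of $0$. As $U^\triangleright\subseteq H$, finiteness gives $U^\triangleright\subseteq\frac1{b_n}\mathbb Z/\mathbb Z$ for some $n$, and then $U=(U^\triangleright)^\triangleleft\supseteq b_n\mathbb Z$. Since such $U$ form a base at $0$, we would get $\tau\subseteq\lambda_{\mathbf b}$. By Step 1 this means $\tau=\lambda_{\mathbf b}$, a contradiction. So there is a quasi-convex $\tau$-neighborhood $U$ of $0$ for which $E:=U^\triangleright\subseteq H$ is infinite.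

**Step 3: a null sequence on which $\tau$ is uniformly small.** Since $\mathbb T$ is compact and metrizable and $E$ is infinite, there are pairwise distinct $e_n\in E$ converging to some $p\in\mathbb T$. At most one of them equals $p$, and we discard it. For $k\in U$ we have $\|ke_n\|\le\frac14$ for all $n$, and in the limit $\|kp\|\le\frac14$. Given $m\ge1$, choose a $\tau$-neighborhood $V$ of $0$ whose $m$-fold sum $V+\dots+V$ is contained in $U$. For $k\in V$ and $1\le j\le m$ we have $jk\in U$ (add $m-j$ zeros, as $0\in V$), so $\|jke_n\|\le\frac14$ and $\|jkp\|\le\frac14$. Lemma 2(i) gives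
$$\|kp\|\le\tfrac1{4m},\qquad\|ke_n\|\le\tfrac1{4m},\qquad\text{hence}\quad\|k(e_n-p)\|\le\tfrac1{2m}\qquad\text{for all }n\text{ and all }k\in V. \tag{9}$$
The first inequality, for all $m$, says that $p$ is $\tau$-continuous. So $p\in H$. Therefore the elements $e_n-p$ lie in $H\setminus\{0\}$, and they tend to $0$. Discard the finitely many of norm $\frac12$, and replace some of the remaining ones by their negatives. Then they have real lifts $s_n\in(0,\frac12)$ with $s_n\to0$ and $s_n+\mathbb Z\in H$. By (9), $V\subseteq U(\{s_n\},\varepsilon)$ as soon as $\frac1{2m}\le\varepsilon$. So every $U(\{s_n\},\varepsilon)$ is a $\tau$-neighborhood of $0$, that is, $\tau_{\{s_n\}}\subseteq\tau$.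

**Step 4: spoiling $\tau$.** Proposition 5 gives a metrizable lqc compatible $\tau'$ and $\xi\notin H$ continuous for $\tau_{\{s_n\}}\vee\tau'\subseteq\tau\vee\tau'$. So $\tau\vee\tau'$ is not compatible. This is the first assertion of Theorem B.

**Step 5: the characterization of $\lambda_{\mathbf b}$.** If $\tau'$ is any compatible topology, then $\lambda_{\mathbf b}\subseteq\tau'$ by Step 1, so $\lambda_{\mathbf b}\vee\tau'=\tau'$ is compatible. Thus $\lambda_{\mathbf b}$, which is lqc by Step 1, has the stated property. By Step 4 no other lqc compatible topology has it.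

**Step 6: there is no Mackey topology.** Suppose $\tau$ were the Mackey topology for $(\mathbb Z,H)$. By the known facts there is $\mathbf c\in\mathcal D_\infty$ with $\lambda_{\mathbf c}=\lambda_{\mathbf b}$, and $\tau_{\mathbf c}$ is lqc, compatible and strictly finer than $\lambda_{\mathbf b}$. Then $\tau_{\mathbf c}\subseteq\tau$, so $\tau\ne\lambda_{\mathbf b}$. Take $\tau'$ from Step 4 for this $\tau$. Being lqc and compatible, it satisfies $\tau'\subseteq\tau$. So $\tau\vee\tau'=\tau$ is compatible, contrary to the choice of $\tau'$. $\blacksquare$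

**Remark.** The compatibility of $s_{\mathbf b}$ entered the proofs only in Step 2 of Section 7, to contradict $\xi\notin H$. Whether or not $s_{\mathbf b}$ is compatible, it is not the Mackey topology for $(\mathbb Z,H)$, since by Theorem B there is none. Nothing here decides whether $s_{\mathbf b}$ is in fact compatible.
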